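\title{Alternating sign matrix varieties: projective dimension, Bruhat order and direct sums}

\begin{abstract}
An alternating sign matrix $A$ defines an ideal $I_A$ generated by minors of northwest submatrices of a generic matrix. We prove that the quotient by $I_A$ is Cohen--Macaulay if and only if the quotient by $I_{1\oplus A}$ is. Over any field, we express the projective dimension and the codimension of $I_A$ through the lengths of the permutations in an upper set of Bruhat order and the homology of the part of this set below each of its elements. It follows that both invariants are additive under direct sums of alternating sign matrices, so that $A\oplus B$ is Cohen--Macaulay if and only if $A$ and $B$ are. The proof passes to a squarefree initial ideal, computes the homology of links in a union of subword complexes, and uses that the elements of a parabolic subgroup below a given permutation have a maximum.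
\end{abstract}

\section{Introduction}\label{sec:intro}

An $n\times n$ \emph{alternating sign matrix} (ASM) is a matrix $A=(a_{i,j})$ with entries in $\{0,1,-1\}$ such that every row and every column sums to $1$ and the nonzero entries of each row and each column alternate in sign. We write $\operatorname{ASM}(n)$ for the set of these matrices and
\[
\operatorname{rk}_A(i,j)=\sum_{k\le i,\ l\le j}a_{k,l}\qquad(1\le i,j\le n)
\]
for the \emph{rank function} of $A$. Let $K$ be a field, $Z=(z_{i,j})$ an $n\times n$ matrix of indeterminates, $S=K[z_{i,j}:1\le i,j\le n]$, and $Z_{[i],[j]}$ the submatrix of $Z$ on the first $i$ rows and the first $j$ columns. The \emph{ASM ideal} $I_A\subseteq S$ is generated by all minors of size $\operatorname{rk}_A(i,j)+1$ of $Z_{[i],[j]}$, for all $1\le i,j\le n$. Its zero set, the \emph{ASM variety} of $A$, consists of the matrices whose northwest $i\times j$ submatrix has rank at most $\operatorname{rk}_A(i,j)$ for all $i,j$. We call $A$ Cohen--Macaulay or equidimensional (over $K$) if $S/I_A$ is.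

The ASMs without an entry $-1$ are the permutation matrices. For $v$ in the symmetric group $S_n$, the matrix with ones in the positions $(k,v(k))$ has rank function
\[
r_v(p,q)=\#\{k\le p: v(k)\le q\},
\]
the rank of its northwest $p\times q$ submatrix. We write $I_v$ for its ideal; its zero set is a matrix Schubert variety in the sense of Fulton. By a theorem of Weigandt, the ASM varieties are exactly the intersections of arbitrary families of matrix Schubert varieties. Such an intersection can fail to be Cohen--Macaulay (Example~\ref{ex:E}), and one wants to read off from $A$ when it does.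

For $A\in\operatorname{ASM}(n)$ and $B\in\operatorname{ASM}(m)$ let $A\oplus B\in\operatorname{ASM}(n+m)$ be the block diagonal matrix with blocks $A$ and $B$; in particular $1\oplus A$ has a $1$ in position $(1,1)$ and $A$ in the lower right block. Over $\mathbb C$ it is known that (i) $A$ is equidimensional if and only if $1\oplus A$ is, and (ii) if $1\oplus A$ is Cohen--Macaulay, then so is $A$. The problem we solve was posed in \cite{AHKKL}: \emph{is $A$ Cohen--Macaulay if and only if $1\oplus A$ is Cohen--Macaulay?}

A localization shows why one expects a positive answer and where the difficulty lies. Let $S'$ be the polynomial ring in the entries of an $(n+1)\times(n+1)$ generic matrix $Z$. The ideal $I_{1\oplus A}\subseteq S'$ is generated by the minors of size $\operatorname{rk}_A(i,j)+2$ of the submatrices $Z_{[i+1],[j+1]}$. After inverting $z_{1,1}$ we may subtract multiples of the first row from the other rows and multiples of the first column from the other columns. This preserves the ideals of minors of every northwest submatrix and turns $Z$ into a block diagonal matrix with blocks $z_{1,1}$ and $Y=(z_{i+1,j+1}-z_{i+1,1}z_{1,j+1}/z_{1,1})$.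 The minors of size $r+2$ of the block matrix with blocks $z_{1,1}$ and $Y_{[i],[j]}$ generate the same ideal as the minors of size $r+1$ of $Y_{[i],[j]}$. Hence $(S'/I_{1\oplus A})[z_{1,1}^{-1}]$ is obtained from $S/I_A$ by adjoining $2n$ free variables and one invertible variable. This is one way to see (ii), and it proves the converse away from the hyperplane $z_{1,1}=0$. But a graded ring is Cohen--Macaulay if and only if it is so at the homogeneous maximal ideal, which lies on that hyperplane. There the localization says nothing.

We therefore compute depth at the origin. Recall that for a proper homogeneous ideal $I$ in a polynomial ring $S$ in $N$ variables, $\operatorname{codim}I=N-\dim S/I$, and the Auslander--Buchsbaum formula gives $\operatorname{pd}_S(S/I)=N-\operatorname{depth}S/I$ for the projective dimension. Since depth is at most dimension, with equality exactly for Cohen--Macaulay rings,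
\begin{equation}\label{eq:pdcodim}
\operatorname{pd}_S(S/I)\ge\operatorname{codim}I,\quad\text{with equality if and only if $S/I$ is Cohen--Macaulay.}
\end{equation}
Projective dimensions are always taken over the ambient polynomial ring.

\begin{theorem}\label{thm:main}
For every $A\in\operatorname{ASM}(n)$ and every field $K$,
\[
\operatorname{pd}(S/I_A)=\operatorname{pd}(S'/I_{1\oplus A})\qquad\text{and}\qquad \operatorname{codim}I_A=\operatorname{codim}I_{1\oplus A}.
\]
Consequently $A$ is Cohen--Macaulay if and only if $1\oplus A$ is Cohen--Macaulay.
\end{theorem}

The case $K=\mathbb C$ answers the question. The proof does not use (i) or (ii). The theorem extends to all direct sums.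

\begin{theorem}\label{thm:sum}
Let $A\in\operatorname{ASM}(n)$ and $B\in\operatorname{ASM}(m)$, and let $R_A,R_B,R_{A\oplus B}$ be the quotient rings by the ASM ideals, over any field $K$. Then
\[
\operatorname{pd}R_{A\oplus B}=\operatorname{pd}R_A+\operatorname{pd}R_B,\qquad \operatorname{codim}I_{A\oplus B}=\operatorname{codim}I_A+\operatorname{codim}I_B .
\]
Hence $A\oplus B$ is Cohen--Macaulay if and only if both $A$ and $B$ are.
\end{theorem}

Additivity would be automatic for a sum of two ideals in disjoint sets of variables. The ideal $I_{A\oplus B}$ is not built this way: the conditions coming from $B$ are imposed on submatrices $Z_{[n+i],[n+j]}$, which contain the whole block constrained by $A$.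

Both theorems come from a formula in terms of Bruhat order. The \emph{length} $\ell(v)$ of a permutation is its number of inversions, and \emph{Bruhat order} on $S_N$ is defined by
\[
v\ge w\iff r_v(p,q)\le r_w(p,q)\ \text{ for all }p,q .
\]
A finite poset is regarded as a space through its \emph{order complex}, the simplicial complex of its chains. Homology is reduced, with coefficients in $K$, and the empty poset has $\widetilde H_{-1}(\emptyset)=K$. For a nonempty subset $U\subseteq S_N$ and $u\in U$ put $U_{<u}=\{v\in U:v<u\}$, and define
\begin{equation}\label{eq:pc}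
p(U)=\max\{\ell(u)-1-i:\ u\in U,\ \widetilde H_i(U_{<u})\ne0\},\qquad c(U)=\min_{u\in U}\ell(u).
\end{equation}
A minimal element $u$ of $U$ has $U_{<u}=\emptyset$ and contributes $\ell(u)$, with $i=-1$. So the maximum exists and $p(U)\ge c(U)$.

\begin{theorem}\label{thm:formula}
Let $A\in\operatorname{ASM}(n)$, let $K$ be a field, and let
\[
U_A=\{v\in S_n:\ r_v(i,j)\le\operatorname{rk}_A(i,j)\text{ for all }1\le i,j\le n\}.
\]
Then $U_A$ is nonempty, $\operatorname{pd}(S/I_A)=p(U_A)$ and $\operatorname{codim}I_A=c(U_A)$. With $c=c(U_A)$, the matrix $A$ is Cohen--Macaulay over $K$ if and only if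
\[
\widetilde H_i\bigl(\{v\in U_A:v<u\};K\bigr)=0\quad\text{for all }u\in U_A\text{ and all }i<\ell(u)-1-c .
\]
\end{theorem}

The elements of a chain in $(U_A)_{<u}$ have distinct lengths between $c$ and $\ell(u)-1$, so this poset has dimension at most $\ell(u)-1-c$. The criterion asks that its homology be concentrated in degree $\ell(u)-1-c$.

Section~\ref{sec:small} tests the formula by hand and shows on a $4\times4$ matrix how it leads to Theorem~\ref{thm:main}. Section~\ref{sec:parabolic} proves the combinatorial lemma behind that example. Section~\ref{sec:subword} computes the depth of the Stanley--Reisner ring of a union of subword complexes, and Section~\ref{sec:initial} shows that such a union describes an initial ideal of $I_A$. The three theorems follow in Sections~\ref{sec:formula} and~\ref{sec:sums}.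

\section{Small cases}\label{sec:small}

We write permutations in one-line notation and compose them as functions. The group $W=S_N$ is generated by the transpositions $s_k=(k\ \,k+1)$, $1\le k<N$. A \emph{word} is a finite sequence of generators, a \emph{subword} is a subsequence, and a \emph{reduced word} of $v$ is a word of length $\ell(v)$ with product $v$. We use the following standard facts \cite[Ch.~2]{BB}. If $v<u$, then $\ell(v)<\ell(u)$. The group $S_n$ has a maximum $w_0=n\cdots21$, of length $\binom n2$. And the \emph{subword property} holds: given a reduced word of $u$, we have $v\le u$ if and only if some subword of it is a reduced word of $v$.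

If $A$ is the matrix of a permutation $w$, then $U_A=\{v:v\ge w\}$. For $u\ne w$ the order complex of $(U_A)_{<u}$ is a cone with apex $w$, so only $u=w$ contributes to \eqref{eq:pc}, and Theorem~\ref{thm:formula} gives $\operatorname{pd}=\operatorname{codim}=\ell(w)$. Both $A$ and $1\oplus A$ are then Cohen--Macaulay. The question has content only when $U_A$ has several minimal elements.

\begin{example}\label{ex:D}
Let
\[
D=\begin{pmatrix}0&1&0\\1&-1&1\\0&1&0\end{pmatrix},\qquad \operatorname{rk}_D=\begin{pmatrix}0&1&1\\1&1&2\\1&2&3\end{pmatrix}.
\]
A position with $\operatorname{rk}(i,j)=\min(i,j)$ imposes nothing, so only $(1,1)$ and $(2,2)$ matter, and $I_D=(z_{1,1},\,z_{1,2}z_{2,1})$ is a complete intersection with $\operatorname{pd}=\operatorname{codim}=2$. On the other side, $U_D=\{231,312,321\}$. The minimal elements $231$ and $312$ have length $2$ and contribute $2$. Below $321$ lie two incomparable points, with $\widetilde H_0\neq0$, so $321$ contributes $3-1-0=2$. Thus $p(U_D)=c(U_D)=2$.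
\end{example}

\begin{example}\label{ex:E}
Let
\[
E=\begin{pmatrix}0&1&0&0\\0&0&1&0\\1&-1&0&1\\0&1&0&0\end{pmatrix},\qquad \operatorname{rk}_E=\begin{pmatrix}0&1&1&1\\0&1&2&2\\1&1&2&3\\1&2&3&4\end{pmatrix}.
\]
The determinant of $Z_{[3],[3]}$ lies in the ideal of $2$-minors of $Z_{[3],[2]}$, by expansion along the third column. So $I_E$ is generated by $z_{1,1}$, $z_{2,1}$ and these $2$-minors:
\[
I_E=(z_{1,1},z_{2,1},z_{1,2}z_{3,1},z_{2,2}z_{3,1})=(z_{1,1},z_{2,1},z_{3,1})\cap(z_{1,1},z_{2,1},z_{1,2},z_{2,2}).
\]
The codimension is $3$. The ideal $z_{3,1}(z_{1,2},z_{2,2})$ is isomorphic as a module to $(z_{1,2},z_{2,2})$, so its quotient ring has projective dimension $2$, and the two further variables raise this to $4$. Thus $E$ is not Cohen--Macaulay.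

The set $U_E$ is cut out by $r_v(2,1)=0$ and $r_v(3,2)\le1$. It consists of the six permutations with $v(4)=1$, ordered like $S_3$ with minimum $2341$, together with $3412<4312$. None of the six lies below $3412$ or $4312$, because they have $r_v(3,1)=0$ while $3412$ and $4312$ have the value $1$. So the minimal elements are $2341$ and $3412$, contributing $3$ and $4$. Below $4312$ lies only $3412$. Below $2431$, $3241$ and $4231$ lie cones with apex $2341$; here $3412\not\le4231$ because $r_{4231}(2,2)=1>r_{3412}(2,2)$. Below $3421$ lie the cone on $2341,2431,3241$ and the isolated point $3412$, so $3421$ contributes $5-1-0=4$. Below $4321$ lies a cone with apex $2341$ to which the path from $3421$ through $3412$ to $4312$ is attached at $3421$; this is contractible. Hence $p(U_E)=4$ and $c(U_E)=3$.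
\end{example}

Now compare $U_A$ with $U_{1\oplus A}$. The latter contains a copy of the former, consisting of its elements that fix $1$, but it has more elements. Theorem~\ref{thm:main} follows from Theorem~\ref{thm:formula} once we know that the additional elements contribute nothing.

\begin{example}\label{ex:1D}
The set $U=U_{1\oplus D}\subseteq S_4$ is cut out by $r_v(2,2)\le1$ and $r_v(3,3)\le2$. Since $r_{s_k}(p,q)=\min(p,q)$ except for $r_{s_k}(k,k)=k-1$, these conditions say $v\ge s_2$ and $v\ge s_3$: a reduced word of $v$ contains both letters. The elements of $U$ fixing $1$ are $s_2s_3$, $s_3s_2$ and $s_2s_3s_2$, a copy of $U_D$. Take the additional element $u=3412=s_2s_1s_3s_2$. The proper subwords containing both $s_2$ and $s_3$ give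
\[
U_{<u}=\{s_2s_3,\ s_3s_2,\ s_2s_3s_2,\ s_2s_1s_3,\ s_1s_3s_2\},
\]
shown in Figure~\ref{fig:path}. This poset has no maximum and no minimum, but it is contractible, for a reason that generalizes. Deleting the letter $s_1$ keeps us in $U$, because membership in $U$ concerns only $s_2$ and $s_3$. It moves $s_2s_1s_3$ down to $s_2s_3$ and $s_1s_3s_2$ down to $s_3s_2$. What remains lies below $s_2s_3s_2$, the result of deleting $s_1$ from $u$ itself, and this element belongs to $U_{<u}$ precisely because $u$ does involve $s_1$.
\end{example}

\begin{figure}[ht]
\centering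
\begin{tikzpicture}[xscale=1.5,yscale=1.3]
\node (a) at (1,0) {$s_2s_3$};
\node (b) at (3,0) {$s_3s_2$};
\node (c) at (0,1) {$s_2s_1s_3$};
\node (d) at (2,1) {$s_2s_3s_2$};
\node (e) at (4,1) {$s_1s_3s_2$};
\draw[very thick] (a)--(d)--(b);
\draw[->,dashed] (c)--(a);
\draw[->,dashed] (e)--(b);
\end{tikzpicture}
\caption{The elements of $S_4$ that lie above both $s_2$ and $s_3$ and strictly below $3412=s_2s_1s_3s_2$ in Bruhat order. All four edges are order relations. Deleting the letter $s_1$ (dashed arrows) retracts the poset onto the cone with apex $s_2s_3s_2$ (thick edges).}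
\label{fig:path}
\end{figure}

\section{Parabolic maxima}\label{sec:parabolic}

Deleting letters from a reduced word may leave a word that is not reduced: $s_2s_1s_2$ becomes $s_2s_2$, whose product is the identity and no longer lies above $s_2$. The ordinary product is the wrong operation. The \emph{Demazure product} $\delta(P)$ of a word $P$ repairs this. It is the identity for the empty word, and if $P$ is $P'$ followed by $s$, then $\delta(P)=\delta(P')s$ when $\ell(\delta(P')s)>\ell(\delta(P'))$ and $\delta(P)=\delta(P')$ otherwise. For example $\delta(s_2,s_2)=s_2$, and a reduced word of $u$ has Demazure product $u$.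

For a word $Q$ of length $|Q|$ and a set $F$ of positions, $Q\setminus F$ is the subword on the remaining positions. For $\pi\in W$, the \emph{subword complex} $\Delta(Q,\pi)$ has as faces the sets $F$ such that $Q\setminus F$ contains a reduced word of $\pi$ as a subword. The complex $\{\emptyset\}$ counts as the sphere $S^{-1}$.

\begin{theorem}[{Knutson--Miller \cite[Lemma~3.4, Theorem~3.7, Corollary~3.8]{KMsub}}]\label{thm:KM1}
\leavevmode
\begin{enumerate}
\item[(a)] A word $P$ contains a reduced word of $\pi$ if and only if $\delta(P)\ge\pi$.
\item[(b)] If $\delta(Q)\ge\pi$, then $\Delta(Q,\pi)$ has dimension $|Q|-\ell(\pi)-1$. It is a sphere if $\delta(Q)=\pi$ and a ball if $\delta(Q)>\pi$.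
\end{enumerate}
\end{theorem}

By (a), $P$ contains a reduced word of $\delta(P)$. Two consequences are used below. If $P'$ is a subword of $P$, then $P$ contains a reduced word of $\delta(P')$, so $\delta(P')\le\delta(P)$. If $\delta(Q)>\pi$, then $|Q|\ge\ell(\delta(Q))>\ell(\pi)$, so the ball in (b) has dimension at least $0$ and is contractible.

For $J\subseteq\{s_1,\dots,s_{N-1}\}$ the \emph{parabolic subgroup} $W_J$ is the subgroup generated by $J$. All reduced words of its elements use only letters of $J$, it is closed under going down in Bruhat order, and its own Bruhat order is the restriction of that of $W$ \cite[Ch.~2]{BB}. In particular $S_n$ is the parabolic subgroup of $S_N$ generated by $s_1,\dots,s_{n-1}$, and comparisons in $S_n$ do not depend on $N$.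

\begin{lemma}\label{lem:max}
For $u\in W$ the set $\{v\in W_J:v\le u\}$ has a maximum $m_J(u)$. If $u\le u'$, then $m_J(u)\le m_J(u')$.
\end{lemma}

\begin{proof}
Take a reduced word of $u$, delete the letters not in $J$, and let $P$ be the remaining word. Put $m=\delta(P)$, a product of letters of $P$ and hence an element of $W_J$. Since $P$ contains a reduced word of $m$, the subword property gives $m\le u$. If $v\in W_J$ and $v\le u$, then some subword of our word of $u$ is a reduced word of $v$. It uses only letters of $J$, so it is a subword of $P$, and $v\le\delta(P)=m$ by Theorem~\ref{thm:KM1}(a). Finally, if $u\le u'$, then $m_J(u)$ is an element of $W_J$ below $u'$, so $m_J(u)\le m_J(u')$.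
\end{proof}

We collect the facts on order complexes that we need. Contractible spaces are nonempty.
\begin{enumerate}
\item[(T1)] A poset with a maximum or a minimum is a cone, hence contractible. If $f,g\colon X\to Y$ are order-preserving and $f(x)\le g(x)$ for all $x$, then $f$ and $g$ are homotopic: together they form an order-preserving map $X\times\{0<1\}\to Y$, and the order complex of $X\times\{0<1\}$ triangulates the cylinder over $X$.
\item[(T2)] If a poset is the disjoint union of $X$ and $Y$ with every element of $X$ below every element of $Y$, its order complex is the join $X*Y$. The join of a contractible complex with any complex is contractible. Over a field, $\widetilde H_i(X*Y)\cong\bigoplus_{a+b=i-1}\widetilde H_a(X)\otimes\widetilde H_b(Y)$, also when $X$ or $Y$ is empty. In particular $\widetilde H_j(S^s*Y)\cong\widetilde H_{j-s-1}(Y)$ for $s\ge-1$.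
\item[(T3)] The order complex of $X$ arises from that of $X\setminus\{x\}$ by attaching a cone over the link $X_{<x}*X_{>x}$. If the link is contractible, the inclusion $X\setminus\{x\}\to X$ is a homotopy equivalence.
\end{enumerate}

\begin{lemma}\label{lem:reduce}
Let $G\subseteq W_J$ and $U=\{v\in W:v\ge g\text{ for all }g\in G\}$.
\begin{enumerate}
\item[(a)] We have $v\in U$ if and only if $m_J(v)\in U$. Hence the minimal elements of $U$ lie in $W_J$, and $v\in U$ if and only if $v\ge w$ for some $w\in U\cap W_J$.
\item[(b)] Let $u\in U$. If $u\in W_J$, then $U_{<u}=(U\cap W_J)_{<u}$. If $u\notin W_J$, then $U_{<u}$ is contractible.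
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $g\in W_J$, the relations $g\le v$ and $g\le m_J(v)$ are equivalent by Lemma~\ref{lem:max}; apply this to every $g\in G$. So each $v\in U$ lies above $m_J(v)\in U\cap W_J$, with equality if $v$ is minimal. Conversely, anything above an element of $U$ is in $U$.

(b) If $u\in W_J$, everything below $u$ is in $W_J$. Let $u\notin W_J$. Then $m_J(u)\in U$ by (a), and $m_J(u)\neq u$, so $m_J(u)\in U_{<u}$. For $v\in U_{<u}$ we have $m_J(v)\in U$ and $m_J(v)\le v<u$, so $m_J$ is an order-preserving map from $U_{<u}$ to itself, and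
\[
v\ \ge\ m_J(v)\ \le\ m_J(u).
\]
By (T1) the identity is homotopic to $m_J$, which is homotopic to the constant map with value $m_J(u)$.
\end{proof}

The hypothesis $G\subseteq W_J$ cannot be dropped: for $G=\{s_1,s_2\}$ in $S_3$ and $J=\{s_2\}$, the element $u=s_1s_2\notin W_J$ has $U_{<u}=\emptyset$. The lemma will serve twice, to return from $S_{2n}$, where the initial ideal of $I_A$ is described, to $S_n$, and to pass from $S_{n+m}$ to $S_n\times S_m$.

\section{Unions of subword complexes}\label{sec:subword}

Let $U\subseteq W$ be an \emph{upper set}, meaning that $v\in U$ and $v'\ge v$ imply $v'\in U$. For a word $Q$ with $\delta(Q)\in U$ put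
\[
\Delta(Q,U)=\{F:\ \delta(Q\setminus F)\in U\}=\bigcup_{v\in U}\Delta(Q,v).
\]
The two descriptions agree by Theorem~\ref{thm:KM1}(a), since $U$ is an upper set. In particular $\Delta(Q,U)$ is a simplicial complex, and it contains the empty face. This class of complexes is closed under links: for a face $F$,
\begin{equation}\label{eq:link}
\operatorname{lk}F=\{F':F'\cap F=\emptyset,\ F\cup F'\in\Delta(Q,U)\}=\Delta(Q\setminus F,U).
\end{equation}
Depth is determined by the homology of links, so it suffices to find the homology of $\Delta(Q,U)$ for all $Q$.

\begin{proposition}\label{prop:homology}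
Let $u=\delta(Q)\in U$. Then $\widetilde H_j(\Delta(Q,U))\cong\widetilde H_{j-|Q|+\ell(u)}(U_{<u})$ for all $j$.
\end{proposition}

\begin{example}
Let $U=U_D=\{s_1s_2,s_2s_1,s_1s_2s_1\}$ and $Q=(s_1,s_1,s_2,s_1)$, so $u=s_1s_2s_1$. The complex $\Delta(Q,s_1s_2)$ is the path with edges $\{1,4\},\{2,4\}$, the complex $\Delta(Q,s_2s_1)$ is the edge $\{1,2\}$, and $\Delta(Q,u)$ is the $0$-sphere with vertices $1,2$. The union is the boundary of a triangle: two balls, one for each point of $U_{<u}$, glued along the sphere $\Delta(Q,u)$. This is the join of $S^0$ with two points, and $\widetilde H_1(\Delta(Q,U))=K=\widetilde H_0(U_{<u})$.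
\end{example}

In general, the map $F\mapsto\delta(Q\setminus F)$ sends faces to $\{v\in U:v\le u\}$ and reverses order. The faces mapping to elements above $v$ form $\Delta(Q,v)$, which is a ball for $v<u$ and a sphere for $v=u$. The balls are homotopically invisible and the one sphere is not. To separate them we build a mapping cylinder of this map with the element $u$ left out, and we construct it in two ways: once starting from the faces, once starting from the sphere and $U_{<u}$.

\begin{proof}[Proof of Proposition~\ref{prop:homology}]
Let $\mathcal F$ be the poset of nonempty faces of $\Delta(Q,U)$ under inclusion; its order complex is the barycentric subdivision of $\Delta(Q,U)$. Let $R$ be the set $U_{<u}$ with the order opposite to Bruhat order, which has the same order complex. On $M=\mathcal F\sqcup R$ define an order $\preceq$ by keeping the orders on $\mathcal F$ and $R$ and declaring, for $F\in\mathcal F$ and $v\in R$,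
\[
F\prec v\iff\delta(Q\setminus F)\ge v .
\]
No element of $R$ is below an element of $\mathcal F$. The relation is transitive: if $F'\subseteq F\prec v$, then $\delta(Q\setminus F')\ge\delta(Q\setminus F)\ge v$, and if $F\prec v\preceq v'$, then $\delta(Q\setminus F)\ge v\ge v'$ in Bruhat order.

\emph{Step 1: $M\simeq\mathcal F$.} Starting from $\mathcal F$, add the elements of $R$ one at a time in order of increasing length. When $v$ is added, no element of $R$ that is $\prec v$ is present, since such an element is longer than $v$. So the elements below $v$ at that moment are the faces $F\prec v$. These are the nonempty faces of $\Delta(Q,v)$, a subcomplex of $\Delta(Q,U)$ that is contractible by Theorem~\ref{thm:KM1}(b) because $v<u=\delta(Q)$. The link of $v$ is a join with this contractible factor, so by (T2) and (T3) the homotopy type does not change.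

\emph{Step 2: $M\simeq S^s*U_{<u}$ with $s=|Q|-\ell(u)-1$.} Let $\mathcal F_0=\{F\in\mathcal F:\delta(Q\setminus F)=u\}$. Since $\delta(Q\setminus F)\le u$ for all $F$, this is the poset of nonempty faces of $\Delta(Q,u)$, a sphere $S^s$ by Theorem~\ref{thm:KM1}(b); the case $s=-1$, $\mathcal F_0=\emptyset$ is allowed. Every element of $\mathcal F_0$ is below every element of $R$, so $\mathcal F_0\sqcup R$ is the join $S^s*U_{<u}$. Add the faces $F\in\mathcal F\setminus\mathcal F_0$ one at a time in order of increasing size. When $F$ is added, no face strictly containing $F$ is present: such a face is not in $\mathcal F_0$, which is closed under taking nonempty subsets, and it is larger than $F$. So the elements above $F$ at that moment form the set $\{v\in R:v\le v_0\}$ with $v_0=\delta(Q\setminus F)$. Here $v_0\in U$ and $v_0<u$, so $v_0\in R$ is the $\preceq$-minimum of this set, which is a cone by (T1). Again the link has a contractible join factor, and the homotopy type does not change.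

By the two steps and (T2), $\widetilde H_j(\Delta(Q,U))\cong\widetilde H_j(S^s*U_{<u})\cong\widetilde H_{j-s-1}(U_{<u})$.
\end{proof}

Let $\Delta$ be a simplicial complex whose faces are subsets of a finite set $V$; not every element of $V$ needs to be a vertex. The \emph{Stanley--Reisner ideal} $I_\Delta\subseteq K[x_a:a\in V]$ is generated by the monomials $\prod_{a\in F}x_a$ with $F\notin\Delta$, and $K[\Delta]$ is the quotient ring. From the definition,
\begin{equation}\label{eq:SR}
I_{\Delta\cap\Delta'}=I_\Delta+I_{\Delta'},\qquad I_{\Delta\cup\Delta'}=I_\Delta\cap I_{\Delta'},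
\end{equation}
and $\dim K[\Delta]$ is the largest size of a face. The depth of a graded quotient of a polynomial ring is the least $i$ for which the local cohomology $H^i_{\mathfrak m}$ at the homogeneous maximal ideal is nonzero. \emph{Hochster's formula} states that $H^i_{\mathfrak m}(K[\Delta])\ne0$ if and only if $\widetilde H_{i-|F|-1}(\operatorname{lk}F)\neq0$ for some $F\in\Delta$.

\begin{corollary}\label{cor:depth}
Let $U$ be an upper set, $Q$ a word with $\delta(Q)\in U$, and $U'=\{u\in U:u\le\delta(Q)\}$. Then
\[
|Q|-\operatorname{depth}K[\Delta(Q,U)]=p(U'),\qquad |Q|-\dim K[\Delta(Q,U)]=c(U').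
\]
\end{corollary}

\begin{proof}
By Hochster's formula and \eqref{eq:link}, the depth is the minimum of $|F|+1+j$ over the faces $F$ and degrees $j$ with $\widetilde H_j(\Delta(Q\setminus F,U))\ne0$. Put $u=\delta(Q\setminus F)$ and $i=j-(|Q|-|F|)+\ell(u)$. By Proposition~\ref{prop:homology} the condition reads $\widetilde H_i(U_{<u})\neq0$, and
\[
|F|+1+j=|Q|-(\ell(u)-1-i).
\]
As $F$ runs through the faces, $u$ takes values in $U'$, and it takes every such value: if $u\in U'$, then $Q$ contains a reduced word of $u$, and we take $F$ to be the complementary set of positions. Since $U_{<u}=U'_{<u}$ for $u\in U'$, the first formula follows. For the second, $\Delta(Q,U)$ is the union of the complexes $\Delta(Q,v)$ with $v\in U'$, the others having no faces, and the largest faces of $\Delta(Q,v)$ have size $|Q|-\ell(v)$.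
\end{proof}

\section{The initial ideal of an ASM ideal}\label{sec:initial}

Fix an \emph{antidiagonal term order} on $S$, a monomial order in which the initial term of every minor of $Z$ is the product of the entries on its antidiagonal; the lexicographic order with $z_{1,n}>\dots>z_{1,1}>z_{2,n}>\dots>z_{2,1}>\cdots$ is one. Let $Q_n$ be the word whose positions are the cells of the $n\times n$ grid, where cell $(i,j)$ carries the letter $s_{i+j-1}$ and the cells are read from right to left in each row, rows from top to bottom. The letters go up to $s_{2n-1}$, so $Q_n$ is a word for $W=S_{2n}$. Cells correspond to variables, so Stanley--Reisner ideals of complexes on the positions of $Q_n$ are ideals of $S$.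

\begin{theorem}[{Knutson--Miller \cite[Theorem~B]{KMgr}}]\label{thm:KM2}
For $w\in S_n$, the initial ideal $\operatorname{in}(I_w)$ is the Stanley--Reisner ideal of $\Delta(Q_n,w)$.
\end{theorem}

For instance, $w=132=s_2$ has $I_w=(z_{1,1}z_{2,2}-z_{1,2}z_{2,1})$. The letter $s_2$ sits in the cells $(1,2)$ and $(2,1)$ of $Q_3$, so a set of cells fails to be a face exactly when it contains both, and the Stanley--Reisner ideal is $(z_{1,2}z_{2,1})$.

\begin{lemma}\label{lem:w0}
Every $v\in S_n$ satisfies $v\le\delta(Q_n)$.
\end{lemma}

\begin{proof}
The cells with $i+j\le n$ form the subword $(s_{n-1}\cdots s_1)(s_{n-1}\cdots s_2)\cdots(s_{n-1})$ of length $\binom n2$. We claim that its product is $w_0\in S_n$; it is then a reduced word of $w_0$, and $v\le w_0\le\delta(Q_n)$ by Theorem~\ref{thm:KM1}(a). By induction, the product of all factors but the first is the longest element of the symmetric group on $\{2,\dots,n\}$, which fixes $1$ and sends $k\mapsto n+2-k$ for $k\ge2$. The first factor sends $1\mapsto n$ and $k\mapsto k-1$ for $k\ge 2$. The composite sends $k\mapsto n+1-k$ for all $k$.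
\end{proof}

To apply Theorem~\ref{thm:KM2} to $I_A$ we realize each single rank condition as the ideal of a permutation. For $0\le r<\min(i,j)$ put $t=i+j-r$, and let $g=g(i,j,r)$ be the permutation that maps, increasingly on each block,
\[
\{1,\dots,r\}\to\{1,\dots,r\},\quad\{r+1,\dots,i\}\to\{j+1,\dots,t\},\quad\{i+1,\dots,t\}\to\{r+1,\dots,j\},
\]
and fixes all $k>t$. Thus $g\in S_t$; for example $g(k,k,k-1)=s_k$ and $g(3,2,1)=1342$. Write $x^+=\max(x,0)$. Every permutation $v$ satisfies
\begin{equation}\label{eq:bound}
r_v(p,q)\le\min\bigl(p,\ q,\ r_v(i,j)+(p-i)^++(q-j)^+\bigr),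
\end{equation}
because an index $k$ counted by $r_v(p,q)$ but not by $r_v(i,j)$ has $i<k\le p$ or $j<v(k)\le q$. The permutation $g$ is designed to attain this bound.

\begin{lemma}\label{lem:g}
Let $g=g(i,j,r)$ and $t=i+j-r$.
\begin{enumerate}
\item[(a)] For all $p,q$ we have $r_g(p,q)=\min\bigl(p,\,q,\,r+(p-i)^++(q-j)^+\bigr)$.
\item[(b)] For $v\in S_N$ with $N\ge t$, we have $v\ge g$ if and only if $r_v(i,j)\le r$.
\item[(c)] If $i,j,t\le n$, then $I_g\subseteq S$ is generated by the $(r+1)$-minors of $Z_{[i],[j]}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $p\le i$ and $q\le j$, only the first block counts, and $r_g(p,q)=\min(p,q,r)$.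

If $p\le i$ and $q\ge j$, every $k\le\min(p,r)$ counts, and $r<k\le p$ counts if and only if $g(k)=j+k-r\le q$. So $r_g(p,q)=\min(p,r+q-j)$, and $r+q-j\le q$.

If $p\ge i$ and $q\le j$, count values instead: every value up to $\min(q,r)$ counts, and a value $r<l\le q$ counts if and only if $g^{-1}(l)=i+l-r\le p$. So $r_g(p,q)=\min(q,r+p-i)$, and $r+p-i\le p$.

If $p\ge i$ and $q\ge j$, the claim is $r_g(p,q)=\min(p,q,p+q-t)$. The indices $k\le p$ with $g(k)>q$ come from the second block, which gives $(t-q)^+$ of them, and from the fixed points above $t$, which give $(p-\max(t,q))^+$. Subtract from $p$. For $q\ge t$ we get $\min(p,q)$, and $p+q-t\ge p$. For $q\le t\le p$ we get $q$, which is at most $p$ and $p+q-t$. For $p,q\le t$ we get $p+q-t$, which is at most $p$ and $q$.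

(b) If $v\ge g$, then $r_v(i,j)\le r_g(i,j)=r$. If $r_v(i,j)\le r$, then \eqref{eq:bound} and (a) give $r_v\le r_g$.

(c) These minors are among the generators of $I_g$, since $r_g(i,j)=r$. Conversely, consider a minor of size $r_g(p,q)+1$ of $Z_{[p],[q]}$. If $r_g(p,q)=\min(p,q)$, there is none. Otherwise its size is $r+a+b+1$ with $a=(p-i)^+$ and $b=(q-j)^+$. It has at most $a$ rows beyond $i$ and at most $b$ columns beyond $j$. Expanding along those rows and then along those columns writes it as a combination of minors of $Z_{[i],[j]}$ of size at least $r+1$, and these lie in the ideal of $(r+1)$-minors.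
\end{proof}

Theorem~\ref{thm:KM2} and Lemma~\ref{lem:g}(c) need $g\in S_n$, that is, $i+j-r\le n$. The defining properties of an ASM enter here.

\begin{lemma}\label{lem:rk}
For $A\in\operatorname{ASM}(n)$ we have $(i+j-n)^+\le\operatorname{rk}_A(i,j)\le\min(i,j)$.
\end{lemma}

\begin{proof}
The nonzero entries of a row or column alternate and sum to $1$, so they begin with $1$, and all partial sums from the left or from the top lie in $\{0,1\}$. Now $\operatorname{rk}_A(i,j)$ is a sum of $i$ partial row sums and also of $j$ partial column sums, so $0\le\operatorname{rk}_A(i,j)\le\min(i,j)$. The first $i$ rows have total sum $i$, and their entries in the columns beyond $j$ form $n-j$ partial column sums, so $\operatorname{rk}_A(i,j)\ge i-(n-j)$.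
\end{proof}

We may therefore define
\[
G_A=\{g(i,j,\operatorname{rk}_A(i,j)):\ 1\le i,j\le n,\ \operatorname{rk}_A(i,j)<\min(i,j)\}\subseteq S_n
\]
and $\widehat U_A=\{v\in S_{2n}:v\ge g\text{ for all }g\in G_A\}$. By Lemma~\ref{lem:g}(b), $\widehat U_A$ is the set of $v\in S_{2n}$ with $r_v(i,j)\le\operatorname{rk}_A(i,j)$ for $1\le i,j\le n$; the omitted positions impose no condition. Hence $\widehat U_A\cap S_n=U_A$. Since $G_A\subseteq S_n$, we have $w_0\in U_A$, and $\delta(Q_n)\in\widehat U_A$ by Lemma~\ref{lem:w0}.

The ideal $I_A$ is the sum of the ideals $I_g$, but the initial ideal of a sum can be larger than the sum of the initial ideals. So the sum gives only a lower bound. An upper bound comes from the ideals $I_w$ containing $I_A$, and Lemma~\ref{lem:reduce} shows that the bounds meet.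

\begin{proposition}\label{prop:initial}
The initial ideal $\operatorname{in}(I_A)$ is the Stanley--Reisner ideal of $\Delta(Q_n,\widehat U_A)$. In particular it is squarefree.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:g}(c), $I_A=\sum_{g\in G_A}I_g$. Hence $\operatorname{in}(I_A)\supseteq\sum_g\operatorname{in}(I_g)$. By Theorem~\ref{thm:KM2}, \eqref{eq:SR} and Theorem~\ref{thm:KM1}(a), this sum is the Stanley--Reisner ideal of
\[
\{F:\delta(Q_n\setminus F)\ge g\text{ for all }g\in G_A\}=\Delta(Q_n,\widehat U_A).
\]
For $w\in U_A$ we have $r_w\le\operatorname{rk}_A$, so by Laplace expansion every generator of $I_A$ lies in $I_w$. Hence $\operatorname{in}(I_A)\subseteq\bigcap_{w\in U_A}\operatorname{in}(I_w)$, which is the Stanley--Reisner ideal of $\bigcup_{w\in U_A}\Delta(Q_n,w)$. A set $F$ lies in this union if and only if $\delta(Q_n\setminus F)\ge w$ for some $w\in U_A=\widehat U_A\cap S_n$. The element $\delta(Q_n\setminus F)$ need not lie in $S_n$, but Lemma~\ref{lem:reduce}(a), with $W=S_{2n}$ and $W_J=S_n$, shows that the condition is equivalent to $\delta(Q_n\setminus F)\in\widehat U_A$. Both bounds are the ideal of $\Delta(Q_n,\widehat U_A)$.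
\end{proof}

\section{The formula for the projective dimension}\label{sec:formula}

Passing to an initial ideal preserves the Hilbert function and hence the dimension, but it may lower the depth. For $I=(x^2,xy+z^2)\subseteq K[x,y,z]$, a complete intersection whose quotient has depth $1$, and the lexicographic order with $x>y>z$, the initial ideal contains $x^2$, $xy$ and $xz^2=x(xy+z^2)-yx^2$ but not $xz$. So $xz$ is killed by all variables, and the depth drops to $0$. Squarefreeness excludes this.

\begin{theorem}[Conca--Varbaro \cite{CV}]\label{thm:CV}
If $I\subseteq S$ is homogeneous and $\operatorname{in}(I)$ is squarefree, then $\dim_KH^i_{\mathfrak m}(S/I)_j=\dim_KH^i_{\mathfrak m}(S/\operatorname{in}(I))_j$ for all $i,j$. In particular $\operatorname{depth}S/I=\operatorname{depth}S/\operatorname{in}(I)$.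
\end{theorem}

We prove the formula with a free parameter $J$, which is what the direct sum theorems use.

\begin{proposition}\label{prop:formula}
Let $A\in\operatorname{ASM}(n)$ and $J\subseteq\{s_1,\dots,s_{n-1}\}$ with $G_A\subseteq W_J$, and put $U=U_A\cap W_J$. Then $U$ is nonempty,
\[
\operatorname{pd}(S/I_A)=p(U),\qquad\operatorname{codim}I_A=c(U),
\]
and $A$ is Cohen--Macaulay over $K$ if and only if these two numbers are equal.
\end{proposition}

\begin{proof}
Let $\Delta=\Delta(Q_n,\widehat U_A)$ and $U'=\{u\in\widehat U_A:u\le\delta(Q_n)\}$. By Proposition~\ref{prop:initial}, Theorem~\ref{thm:CV} and the Auslander--Buchsbaum formula, $\operatorname{pd}(S/I_A)=n^2-\operatorname{depth}K[\Delta]$, and $\operatorname{codim}I_A=n^2-\dim K[\Delta]$. Since $|Q_n|=n^2$, Corollary~\ref{cor:depth} identifies these numbers with $p(U')$ and $c(U')$.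

We apply Lemma~\ref{lem:reduce} in $W=S_{2n}$ to $G_A\subseteq W_J$. Since $W_J\subseteq S_n$, we have $\widehat U_A\cap W_J=U$, and $U\subseteq U'$ by Lemma~\ref{lem:w0}; thus $U'\cap W_J=U$. For $u\in U'$ we have $U'_{<u}=(\widehat U_A)_{<u}$. By part (b), this poset is contractible for $u\notin W_J$ and equals $U_{<u}$ for $u\in U$. By part (a), every $u\in U'$ lies above $m_J(u)\in U$. Therefore $U\ne\emptyset$, $p(U')=p(U)$ and $c(U')=c(U)$. The last statement is \eqref{eq:pdcodim}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
Take $J=\{s_1,\dots,s_{n-1}\}$, so that $W_J=S_n$ and $U=U_A$. Since $p(U_A)\ge c$, equality holds if and only if no pair $(u,i)$ has $\ell(u)-1-i>c$ and $\widetilde H_i((U_A)_{<u})\ne0$.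
\end{proof}

\section{Direct sums}\label{sec:sums}

Let $A\in\operatorname{ASM}(n)$ and $B\in\operatorname{ASM}(m)$. For $v\in S_n$ and $w\in S_m$ let $v\times w\in S_{n+m}$ be given by $k\mapsto v(k)$ for $k\le n$ and $n+k\mapsto n+w(k)$ for $k\le m$; its matrix is the direct sum of the matrices of $v$ and $w$. The map $(v,w)\mapsto v\times w$ is a group isomorphism from $S_n\times S_m$ onto $W_J$, where
\[
J=\{s_1,\dots,s_{n-1}\}\cup\{s_{n+1},\dots,s_{n+m-1}\},
\]
and counting inversions gives $\ell(v\times w)=\ell(v)+\ell(w)$. Write $1_n$ for the identity of $S_n$.

\begin{lemma}\label{lem:product}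
We have $G_{A\oplus B}\subseteq W_J$. The map $(v,w)\mapsto v\times w$ is an isomorphism from the poset $U_A\times U_B$, with the product order, onto $U_{A\oplus B}\cap W_J$.
\end{lemma}

\begin{proof}
Because all rows and columns of $A$ sum to $1$,
\begin{equation}\label{eq:blocks}
\operatorname{rk}_{A\oplus B}(p,q)=\begin{cases}\operatorname{rk}_A(p,q)&\text{if }p,q\le n,\\ \min(p,q)&\text{if exactly one of }p,q\text{ exceeds }n,\\ n+\operatorname{rk}_B(p-n,q-n)&\text{if }p,q>n.\end{cases}
\end{equation}
Positions of the first kind contribute to $G_{A\oplus B}$ the elements $g\times1_m$ with $g\in G_A$, and positions of the second kind contribute nothing. The block description of $g$ gives $g(n+i,n+j,n+r)=1_n\times g(i,j,r)$, so positions of the third kind contribute the elements $1_n\times h$ with $h\in G_B$. All of these lie in $W_J$.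

Formula \eqref{eq:blocks} also describes $r_{v\times w}$ in terms of $r_v$ and $r_w$. Comparing block by block, $r_{v\times w}\le\operatorname{rk}_{A\oplus B}$ if and only if $r_v\le\operatorname{rk}_A$ and $r_w\le\operatorname{rk}_B$, which identifies the sets. The same comparison with $r_{v'\times w'}$ shows that $v\times w\ge v'\times w'$ if and only if $v\ge v'$ and $w\ge w'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $n=1$ and the matrix $(1)$ as first summand, and let $B$ be the matrix of the theorem. Then $U_{(1)}=\{1_1\}$, and $w\mapsto1_1\times w$ is a length-preserving poset isomorphism $U_B\to U_{1\oplus B}\cap W_J$ by Lemma~\ref{lem:product}. The numbers $p$ and $c$ depend only on the poset and the lengths. So Theorem~\ref{thm:formula} for $B$ and Proposition~\ref{prop:formula} for $1\oplus B$ give the same projective dimension and the same codimension. The consequence follows from \eqref{eq:pdcodim}.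
\end{proof}

For general summands we need the homology of the part of a product below an element. Let $X,Y$ be finite posets and $X^+,Y^+$ the posets obtained by adjoining a maximum. By \cite[Proposition~1.9]{Quillen}, applied to the opposite posets, $X^+\times Y^+$ with its maximum removed is homeomorphic to the join $X*Y$.

\begin{proof}[Proof of Theorem~\ref{thm:sum}]
Put $U=U_A\times U_B$, identified with $U_{A\oplus B}\cap W_J$ by Lemma~\ref{lem:product}. By Proposition~\ref{prop:formula} and Theorem~\ref{thm:formula} it suffices to prove $c(U)=c(U_A)+c(U_B)$ and $p(U)=p(U_A)+p(U_B)$. The first holds because length is additive.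

For the second, let $u=(u_1,u_2)\in U$, $X=(U_A)_{<u_1}$ and $Y=(U_B)_{<u_2}$. The elements of $U$ below or equal to $u$ form the poset $X^+\times Y^+$ with maximum $u$, so $U_{<u}$ is homeomorphic to $X*Y$. By (T2),
\[
\widetilde H_i(U_{<u})\cong\bigoplus_{a+b=i-1}\widetilde H_a(X)\otimes\widetilde H_b(Y).
\]
A tensor product of vector spaces is nonzero if and only if both factors are. So $p(U)$ is the maximum of
\[
\ell(u_1)+\ell(u_2)-1-(a+b+1)=(\ell(u_1)-1-a)+(\ell(u_2)-1-b)
\]
over independent choices of $(u_1,a)$ with $\widetilde H_a((U_A)_{<u_1})\ne0$ and $(u_2,b)$ with $\widetilde H_b((U_B)_{<u_2})\neq0$. This maximum is $p(U_A)+p(U_B)$.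

Finally, $\operatorname{pd}-\operatorname{codim}$ is additive and, by \eqref{eq:pdcodim}, nonnegative. It vanishes for $A\oplus B$ if and only if it vanishes for both $A$ and $B$.
\end{proof}

For $D\oplus D$ and $u=321\times321$, the poset below $u$ is the join of two pairs of points, a circle, and $u$ contributes $6-1-1=4=2+2$. With Examples~\ref{ex:D} and~\ref{ex:E}, the theorem shows that $D\oplus D$ is Cohen--Macaulay of codimension $4$, while $D\oplus E$ has codimension $5$ and projective dimension $6$.

\begin{thebibliography}{9}

\bibitem{AHKKL} Ilani Axelrod-Freed, Hanson Hao, Matthew Kendall, Patricia Klein, and Yuyuan Luo, \emph{Some algebraic properties of ASM varieties}, arXiv:2505.10480 (2025).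

\bibitem{BB} Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{CV} Conca and Varbaro, \emph{Square-free Gr\"obner degenerations}, Invent. Math. (2020).

\bibitem{KMsub} Knutson and Miller, \emph{Subword complexes in Coxeter groups}, Adv. Math. (2004).

\bibitem{KMgr} Knutson and Miller, \emph{Gr\"obner geometry of Schubert polynomials}, Ann. of Math. (2005).

\bibitem{Quillen} Quillen, \emph{Homotopy properties of the poset of nontrivial $p$-subgroups of a group}, Adv. Math. (1978).

\end{thebibliography}
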